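\title{The image conjecture for the Hermite, Laguerre and Jacobi operators}

\begin{abstract}
Let $w$ be the weight function of the Hermite, generalized Laguerre or Jacobi polynomials, and let $\Lambda=w^{-1}\circ\partial_t\circ w$. We prove that $\mathbb C[t]\cap\Lambda(\mathbb C[t])$ is a Mathieu subspace of $\mathbb C[t]$ for all classical parameters $\alpha,\beta>-1$, and we determine the complex parameters for which this remains true. For generic parameters the space is the kernel of a moment functional $L$, and the main point is that no nonzero polynomial $f$ has $L(f^m)=0$ for all large $m$. For the Hermite and Laguerre weights this follows from a congruence for $L(f^p)$ in $\mathbb Z_p$. For the Jacobi weight it follows from a trace formula for the generating function of the numbers $L(f^m)$ and the local behavior of a first-order differential equation at its singular points.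
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $k$ be a field and $A$ a commutative $k$-algebra.

\begin{definition}\label{def:mathieu}
A $k$-subspace $V\subseteq A$ is a \emph{Mathieu subspace} of $A$ if the following holds: for every $a\in A$ with $a^m\in V$ for all $m\ge1$, and for every $b\in A$, there is an $N\ge1$ such that $b\,a^m\in V$ for all $m\ge N$.
\end{definition}

An ideal has this property with $N=1$. The definition keeps a part of the absorption property of ideals: absorption is required only for elements all of whose powers lie in $V$, and only for high powers. The even polynomials in $\mathbb C[t]$ do not form a Mathieu subspace, as $a=1$, $b=t$ shows.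

The subspaces studied here come from the classical orthogonal polynomials. Each family is attached to an open interval $B\subseteq\mathbb R$ and a weight function $w$ on $B$, and we consider the operator $\Lambda=w^{-1}\circ\partial_t\circ w$, that is, $\Lambda g=g'+(w'/w)\,g$:
\[
\begin{array}{l|l|l|l}
 & B & w(t) & \Lambda\\ \hline
\text{Hermite} & \mathbb R & e^{-t^2} & \partial_t-2t\\
\text{Laguerre} & (0,\infty) & t^{\alpha}e^{-t} & \partial_t+\alpha t^{-1}-1\\
\text{Jacobi} & (-1,1) & (1-t)^{\alpha}(1+t)^{\beta} & \partial_t-\alpha(1-t)^{-1}+\beta(1+t)^{-1}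
\end{array}
\]
Classically $\alpha,\beta>-1$, which makes $w$ integrable on $B$, but the formulas in the last column make sense for all complex $\alpha$ and $\beta$. The operator $\Lambda$ maps polynomials to rational functions, and we keep the polynomial part of its image:
\[
V=\operatorname{Im}'\Lambda:=\mathbb C[t]\cap\Lambda(\mathbb C[t]).
\]
The image conjecture for classical orthogonal polynomials, posed by van den Essen and Zhao \cite{EZ}, asks whether $V$ is a Mathieu subspace of $\mathbb C[t]$ for each of the three operators and all $\alpha,\beta>-1$.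

\subsection*{Results}

For a subspace $V\subseteq\mathbb C[t]$ put
\[
\sqrt V:=\{f\in\mathbb C[t] : f^m\in V\text{ for all sufficiently large }m\}.
\]
We write $\mathbb Z_{<0}=\{-1,-2,\dots\}$, $\mathbb Z_{\le0}=\{0,-1,-2,\dots\}$ and $(a)_n=a(a+1)\cdots(a+n-1)$, with $(a)_0=1$. The conjecture is true.

\begin{theorem}\label{thm:classical}
Let $\Lambda$ be one of the three operators above, with real $\alpha,\beta>-1$. Then $V=\operatorname{Im}'\Lambda$ is a Mathieu subspace of $\mathbb C[t]$. More precisely:
\begin{enumerate}
\item[(a)] $V=\mathbb C[t]$ in the Laguerre case with $\alpha=0$ and in the Jacobi case with $\alpha\beta=0$;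
\item[(b)] in all other cases $V$ has codimension $1$ and $\sqrt V=\{0\}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:complex}
Let $\alpha,\beta\in\mathbb C$ be arbitrary, and define $\Lambda$ by the same formulas.
\begin{enumerate}
\item[(a)] In the Laguerre case, $V$ is a Mathieu subspace for every $\alpha\in\mathbb C$.
\item[(b)] In the Jacobi case, $V$ is a Mathieu subspace if and only if $\alpha+\beta+2\notin\mathbb Z_{\le0}$ or both $\alpha,\beta\in\mathbb Z_{<0}$.
\end{enumerate}
Moreover, $\sqrt V=\{0\}$ in the Laguerre case if $\alpha\notin\mathbb Z_{\le0}$, and in the Jacobi case if $\alpha\beta\ne0$, $\alpha,\beta\notin\mathbb Z_{<0}$ and $\alpha+\beta+2\notin\mathbb Z_{\le0}$.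
\end{theorem}

Thus the hypothesis $\alpha,\beta>-1$ cannot simply be dropped in the Jacobi case: for $\alpha=\beta=-\frac32$ we have $\alpha+\beta+2=-1$, and $V$ is not a Mathieu subspace. On the other hand, $V$ is a Mathieu subspace whenever $\operatorname{Re}(\alpha+\beta)>-2$.

\subsection*{What one expects, and why positivity is not enough}

Let $\alpha,\beta>-1$ be real and nonzero. Then $\Lambda g$ is a polynomial only if $g$ vanishes at the finite endpoints of $B$. For such $g$ the product $wg$ tends to $0$ at both ends of $B$, because $\alpha+1$ and $\beta+1$ are positive, and the identity $w\,\Lambda g=(wg)'$ gives $\int_B w\,\Lambda g\,dt=0$. We shall see in Section~\ref{sec:kernel} that $V$ has codimension $1$, so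
\[
V=\Big\{f\in\mathbb C[t]:\int_B f\,w\,dt=0\Big\}=\ker L,\qquad L(f)=\frac{\int_B fw\,dt}{\int_B w\,dt}.
\]
When an exponent is $0$ the operator has no pole at the corresponding endpoint and the boundary term survives. For the Laguerre weight with $\alpha=0$ one finds $\int_0^\infty e^{-t}\Lambda g\,dt=-g(0)$, which is no constraint, in accordance with Theorem~\ref{thm:classical}(a).

If $f\ne0$ has real coefficients, then $L(f^{2m})>0$ for all $m$, so $f\notin\sqrt V$. This suggests that $\sqrt V=\{0\}$, in which case the condition in Definition~\ref{def:mathieu} has to be checked only for $a=0$. For complex $f$ the values $f(t)^m$ can cancel. A single power can have mean zero: for the Hermite weight $L(t)=0$ and $L(t^2)=\frac12$, so $L\big((t+i/\sqrt2)^2\big)=0$. For functions other than polynomials, all powers can have mean zero against a positive weight: $\int_0^1(e^{2\pi is})^m\,ds=0$ for every $m\ge1$. A proof must therefore use that $f$ is a polynomial, and we shall also use the explicit form of the moments of $w$.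

\subsection*{The two methods}

The moments are $L(t^{2n})=(\frac12)_n$ for Hermite, $L(t^n)=(\alpha+1)_n$ for Laguerre and, in the variable $s=(1+t)/2$, $L(s^n)=(\beta+1)_n/(\alpha+\beta+2)_n$ for Jacobi. In the first two cases they are products of consecutive terms $a,a+1,a+2,\dots$. If $a$ is a $p$-adic integer, then among any $p$ consecutive terms one is divisible by $p$, and this yields a congruence showing that $L(f^p)\ne0$ or $L(f^{2p})\ne0$ for infinitely many primes $p$ (Section~\ref{sec:padic}). The Jacobi moments are quotients of two such products, and the congruence is lost. In exchange, the quotient of consecutive moments tends to $1$, so their generating function $H$ converges near infinity. The series $\sum_m L(f^m)x^{-m-1}$ is a sum of values of $H$ over the solutions of $f(u)=x$, and continuing this identity to $x\to0$ shows that the series cannot terminate (Section~\ref{sec:jacobi}). The remaining integer parameters need only linear algebra and the criteria of Section~\ref{sec:criteria}; they are treated in Section~\ref{sec:integer}, where both theorems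 are assembled. The one external result used is an embedding theorem of Cassels \cite{Cassels}.

\section{Three criteria and a lemma on point functionals}\label{sec:criteria}

Every case of the two theorems is decided by one of the following criteria.

\begin{lemma}\label{lem:criteria}
Let $V\subseteq\mathbb C[s]$ be a subspace.
\begin{enumerate}
\item[(a)] If $\sqrt V=\{0\}$, then $V$ is a Mathieu subspace.
\item[(b)] If $1\in V$ and $V\ne\mathbb C[s]$, then $V$ is not a Mathieu subspace.
\item[(c)] Let $q\ne0$ be a polynomial with $q\,\mathbb C[s]\subseteq V$. Suppose that every $f$ with $f^m\in V$ for all $m\ge1$ vanishes at every zero of $q$. Then $V$ is a Mathieu subspace.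
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a^m\in V$ for all $m\ge1$, then $a=0$, and $b\cdot0\in V$. (b) Take $a=1$ and $b\notin V$. (c) If $f$ vanishes at every zero of $q$, then $q$ divides $f^m$ for $m\ge\deg q$, so $bf^m\in q\,\mathbb C[s]\subseteq V$.
\end{proof}

The second hypothesis in (c) cannot be omitted: $\mathbb C+s^2\mathbb C[s]$ contains the ideal $s^2\mathbb C[s]$ and is not a Mathieu subspace, by (b). The next lemma supplies that hypothesis when $V$ is annihilated by a functional that is concentrated at one point and does not vanish on $1$.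

\begin{lemma}\label{lem:point}
Let $s_0\in\mathbb C$ and $k\ge1$, and let $\ell$ be a linear functional on $\mathbb C[s]$ that vanishes on $(s-s_0)^k\,\mathbb C[s]$ and has $\ell(1)\ne0$. If $\ell(f^m)=0$ for all large $m$, then $f(s_0)=0$.
\end{lemma}

\begin{proof}
Suppose that $c=f(s_0)\ne0$ and write $f=c(1+\nu)$ with $\nu(s_0)=0$. Then $\ell(\nu^j)=0$ for $j\ge k$, so for all $m\ge0$
\[
c^{-m}\ell(f^m)=P(m),\qquad P(m):=\sum_{j<k}\binom mj\,\ell(\nu^j).
\]
The polynomial $P$ vanishes at all large integers, hence identically. But $P(0)=\ell(1)\ne0$.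
\end{proof}

\section{The space $V$ as the kernel of a moment functional}\label{sec:kernel}

We use one observation three times. If $V$ is spanned by polynomials $v_0,v_1,\dots$ with $\deg v_n=n+1$, then $1,v_0,v_1,\dots$ is a basis of the polynomial ring. Hence $V$ has codimension $1$, and $V=\ker L$ for the unique linear functional $L$ with $L(1)=1$ and $L(v_n)=0$ for all $n$. These equations form a recurrence for the \emph{moments} $\mu_n$, the values of $L$ on the monomials. No integral is needed, so complex parameters are allowed.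

\begin{proposition}[Hermite]\label{prop:kerH}
$V$ has codimension $1$, and $V=\ker L$ with $L(t^{2n})=(\tfrac12)_n$ and $L(t^{2n+1})=0$ for $n\ge0$.
\end{proposition}

\begin{proof}
Here $V=\Lambda(\mathbb C[t])$ is spanned by $\Lambda t^n=nt^{n-1}-2t^{n+1}$, of degree $n+1$. The recurrence reads $\mu_1=0$ and $\mu_{n+1}=\frac n2\mu_{n-1}$ for $n\ge1$. So the odd moments vanish, and $\mu_{2n}=(n-\frac12)\mu_{2n-2}$.
\end{proof}

\begin{proposition}[Laguerre]\label{prop:kerL}
If $\alpha=0$, then $V=\mathbb C[t]$. If $\alpha\in\mathbb C\setminus\{0\}$, then $V$ has codimension $1$, and $V=\ker L$ with $L(t^n)=(\alpha+1)_n$.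
\end{proposition}

\begin{proof}
If $\alpha=0$, then $\Lambda t^n=nt^{n-1}-t^n$ has degree $n$ for every $n\ge0$, and these polynomials span $\mathbb C[t]$. If $\alpha\ne0$, then $\Lambda g=g'-g+\alpha g/t$ is a polynomial if and only if $t\mid g$. So $V$ is spanned by $\Lambda t^{n+1}=(n+1+\alpha)t^n-t^{n+1}$, of degree $n+1$, and $\mu_{n+1}=(n+1+\alpha)\mu_n$.
\end{proof}

For the Jacobi operator we move the endpoints to $0$ and $1$. With $s=(1+t)/2$ we have $\mathbb C[t]=\mathbb C[s]$ and
\[
2\Lambda=D_{\alpha,\beta}:=\partial_s-\frac{\alpha}{1-s}+\frac{\beta}{s};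
\]
the factor $2$ does not change $V$. From now on, in the Jacobi case,
\[
\gamma:=\alpha+\beta+2 .
\]
The automorphism $\sigma\colon g(s)\mapsto g(1-s)$ of $\mathbb C[s]$ satisfies $D_{\alpha,\beta}\,\sigma=-\sigma\,D_{\beta,\alpha}$, so it maps the space $V$ for $(\beta,\alpha)$ onto the space $V$ for $(\alpha,\beta)$. All our statements about $V$ are invariant under algebra automorphisms, and we may exchange $\alpha$ and $\beta$ whenever this is convenient. We refer to this as \emph{symmetry}.

\begin{proposition}[Jacobi]\label{prop:kerJ}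
Let $\alpha,\beta\in\mathbb C$.
\begin{enumerate}
\item[(a)] If $\alpha=0$, then $V$ is spanned by the polynomials $(n+1+\beta)s^n$, $n\ge0$.
\item[(b)] If $\alpha\beta\ne0$, then $V=T(\mathbb C[s])$, where
\begin{equation}\label{eq:T}
Th=s(1-s)h'+(\beta+1-\gamma s)h,\qquad Ts^n=(n+\beta+1)s^n-(n+\gamma)s^{n+1}.
\end{equation}
\item[(c)] If $\alpha\beta\ne0$ and $\gamma\notin\mathbb Z_{\le0}$, then $V$ has codimension $1$, and $V=\ker L$ with
\begin{equation}\label{eq:moments}
L(s^n)=\mu_n=\frac{(\beta+1)_n}{(\gamma)_n},\qquad (n+\gamma)\mu_{n+1}=(n+\beta+1)\mu_n,\qquad\mu_0=1 .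
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
Write $D=D_{\alpha,\beta}$. The rational function $Dg$ has at most simple poles at $0$ and $1$, with residues $\beta g(0)$ and $\alpha g(1)$. It is a polynomial if and only if $\beta g(0)=\alpha g(1)=0$.

(a) We have $Ds^{n+1}=(n+1+\beta)s^n$. If $\beta\ne0$, the admissible $g$ are the multiples of $s$. If $\beta=0$, constants are admissible too, and $D1=0$.

(b) The admissible $g$ are the products $s(1-s)h$, and
\[
D\big(s(1-s)h\big)=s(1-s)h'+(1-2s)h-\alpha sh+\beta(1-s)h=Th .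
\]
Putting $h=s^n$ gives the second formula.

(c) If $n+\gamma\ne0$ for all $n\ge0$, then $\deg Ts^n=n+1$, and $L(Ts^n)=0$ is the stated recurrence.
\end{proof}

\section{Hermite and Laguerre: a congruence modulo $p$}\label{sec:padic}

\begin{example}\label{ex:padic}
Take the Laguerre operator with $\alpha=1$, so $\mu_n=(n+1)!$, and let $f=a+t$ with an integer $a\ne0$. For a prime $p\nmid a$,
\[
L(f^p)=a^p+\sum_{0<j<p}\binom pj a^{p-j}(j+1)!+(p+1)!\equiv a^p\not\equiv0\pmod p .
\]
The middle terms are divisible by $p$ because of the binomial coefficients, the top term because of the moment, and the lowest term survives. So $L(f^p)\ne0$ for infinitely many $p$, and $f\notin\sqrt V$.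
\end{example}

Two changes are needed in general. If $f$ vanishes to order $r>0$ at $0$, the lowest moment $\mu_{pr}$ may itself be divisible by $p$, so we divide by it. If $\alpha$ and the coefficients of $f$ are arbitrary complex numbers, we need a setting in which reduction modulo $p$ makes sense for them.

Recall that the field $\mathbb Q_p$ of $p$-adic numbers contains the ring $\mathbb Z_p\supset\mathbb Z$ of $p$-adic integers, that $p\mathbb Z_p$ is the unique maximal ideal of $\mathbb Z_p$, that the units of $\mathbb Z_p$ are the elements outside $p\mathbb Z_p$, and that $\mathbb Z_p/p\mathbb Z_p=\mathbb Z/p\mathbb Z$. By the last fact every $a\in\mathbb Z_p$ is congruent to an integer modulo $p\mathbb Z_p$. Hence: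
\begin{equation}\label{eq:consecutive}
\text{if $a\in\mathbb Z_p$, then one of any $p$ consecutive terms $a+j$ $(j\in\mathbb Z)$ lies in $p\mathbb Z_p$.}
\end{equation}

\begin{theorem}[Cassels \cite{Cassels}]\label{thm:cassels}
Let $K$ be a finitely generated field extension of $\mathbb Q$ and $S\subset K\setminus\{0\}$ a finite set. For infinitely many primes $p$ there is a field embedding $K\to\mathbb Q_p$ that sends every element of $S$ to a unit of $\mathbb Z_p$.
\end{theorem}

It matters that the theorem chooses the primes and embeds $K$ in $\mathbb Q_p$ itself. For $\alpha=i$ and $p=3$, the product $(\alpha+1)_n$ is never divisible by $3$ in $\mathbb Z[i]$, because its norm $\prod_{j=1}^n(j^2+1)$ is prime to $3$.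

\begin{lemma}\label{lem:congruence}
Let $p$ be a prime, $K\subseteq\mathbb C$ a subfield and $\iota\colon K\to\mathbb Q_p$ a field embedding. Let $L$ be a linear functional on $\mathbb C[t]$ with moments $\mu_n=L(t^n)\in K$, and let $F=\sum_{i=r}^dc_it^i\in K[t]$ be such that $\iota(c_i)\in\mathbb Z_p$ for all $i$ and $\iota(c_r)$ is a unit. Assume that $\mu_{pr}\ne0$ and that the ratios $\rho_n=\iota(\mu_n/\mu_{pr})$ satisfy
\begin{enumerate}
\item[(i)] $\rho_n\in\mathbb Z_p$ for all $n\ge pr$;
\item[(ii)] $\rho_{pi}\in p\mathbb Z_p$ for all $i>r$.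
\end{enumerate}
Then $L(F^p)\ne0$.
\end{lemma}

\begin{proof}
Expand $F^p$ by the multinomial theorem. A coefficient $p!/(k_r!\cdots k_d!)$ with all $k_i<p$ is an integer divisible by $p$, since $p$ divides the numerator and not the denominator. The other terms are the powers $(c_it^i)^p$. Hence
\[
F^p=\sum_{i=r}^dc_i^{\,p}t^{pi}+p\sum_{n\ge pr}g_nt^n,\qquad g_n\in\mathbb Z[c_r,\dots,c_d],
\]
and $\iota(g_n)\in\mathbb Z_p$. Apply $L$, divide by $\mu_{pr}$ and apply $\iota$:
\[
\iota\Big(\frac{L(F^p)}{\mu_{pr}}\Big)=\iota(c_r)^p+\sum_{i>r}\iota(c_i)^p\rho_{pi}+p\sum_{n\ge pr}\iota(g_n)\rho_n .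
\]
The first sum lies in $p\mathbb Z_p$ by (ii), the last term lies in $p\mathbb Z_p$ by (i), and $\iota(c_r)^p$ is a unit. So the left side is nonzero.
\end{proof}

\begin{proposition}\label{prop:radL}
In the Laguerre case with $\alpha\in\mathbb C\setminus\mathbb Z_{\le0}$ we have $\sqrt V=\{0\}$.
\end{proposition}

\begin{proof}
Since $\alpha\ne0$, Proposition~\ref{prop:kerL} gives $V=\ker L$ with $\mu_n=(\alpha+1)_n$, and $\mu_n\ne0$ for all $n$ since $\alpha\notin\mathbb Z_{<0}$. Let $f=\sum_{i=r}^da_it^i$ with $a_r\ne0$. Apply Theorem~\ref{thm:cassels} to $K=\mathbb Q(\alpha,a_r,\dots,a_d)$ and the set $S$ consisting of $\alpha$ and the nonzero $a_i$. For each of the resulting primes $p$ and embeddings $\iota$,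
\[
\rho_n=\prod_{j=pr+1}^{n}\big(\iota(\alpha)+j\big)\in\mathbb Z_p\qquad(n\ge pr).
\]
If $n=pi$ with $i>r$, the product has at least $p$ consecutive factors, so $\rho_n\in p\mathbb Z_p$ by \eqref{eq:consecutive}. Lemma~\ref{lem:congruence} gives $L(f^p)\ne0$ for infinitely many $p$, so $f\notin\sqrt V$.
\end{proof}

The conclusion fails for $\alpha=-k\in\mathbb Z_{<0}$: then $\mu_n=0$ for $n\ge k$, and $t\in\sqrt V$.

For the Hermite functional the condition $\mu_{pr}\ne0$ fails when $pr$ is odd; indeed $L(t^p)=0$ for every odd $p$. We pass to $f^2$, whose lowest term has even degree.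

\begin{proposition}\label{prop:radH}
In the Hermite case $\sqrt V=\{0\}$.
\end{proposition}

\begin{proof}
Let $f\ne0$ vanish to order $r\ge0$ at $0$, and write $F=f^2=\sum_{i\ge2r}c_it^i$ with $c_{2r}\ne0$. Apply Theorem~\ref{thm:cassels} to the field generated by the $c_i$ and the set of nonzero $c_i$, and discard the prime $2$, so that $\frac12\in\mathbb Z_p$. We check the hypotheses of Lemma~\ref{lem:congruence} with $2r$ in place of $r$, using Proposition~\ref{prop:kerH}. First, $\mu_{2rp}=(\frac12)_{rp}\ne0$. For odd $n$ we have $\rho_n=0$, and for even $n=2n'\ge2rp$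
\[
\rho_{n}=\prod_{j=rp}^{n'-1}\big(\tfrac12+j\big)\in\mathbb Z_p .
\]
Let $n=pi$ with $i>2r$. If $i$ is odd, then $n$ is odd and $\rho_n=0$. If $i$ is even, then $n'=pi/2\ge p(r+1)$, the product has at least $p$ consecutive factors, and $\rho_n\in p\mathbb Z_p$ by \eqref{eq:consecutive}. Hence $L(f^{2p})\ne0$ for infinitely many $p$.
\end{proof}

\section{Jacobi: a trace formula}\label{sec:jacobi}

The aim of this section is the following statement.

\begin{proposition}\label{prop:radJ}
In the Jacobi case, let $\alpha\beta\ne0$, $\alpha,\beta\notin\mathbb Z_{<0}$ and $\gamma\notin\mathbb Z_{\le0}$. Then $\sqrt V=\{0\}$.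
\end{proposition}

These hypotheses are in force throughout the section, and $L$, $\mu_n$ are as in \eqref{eq:moments}. Lemma~\ref{lem:congruence} does not apply in general. For $\alpha=\beta=1$ we have $\mu_n=(2)_n/(4)_n=6/\big((n+2)(n+3)\big)$, and for $p\ge5$ and $r=0$ both of its conditions fail: $\mu_{p-2}\notin\mathbb Z_p$, and $\mu_p\equiv1\pmod p$.

\subsection{The generating function of the moments}

Since $\beta\notin\mathbb Z_{<0}$, all $\mu_n$ are nonzero and $\mu_{n+1}/\mu_n\to1$. So
\[
H(u)=\sum_{n\ge0}\mu_nu^{-n-1}
\]
converges for $|u|>1$, and $H(u)=O(1/|u|)$ as $u\to\infty$. The recurrence for the moments becomes a differential equation, which controls $H$ beyond its domain of convergence.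

\begin{lemma}\label{lem:ode}
For $|u|>1$ the function $y=H$ satisfies
\begin{equation}\label{eq:ode}
u(1-u)\,y'=\big(\beta-(\alpha+\beta)u\big)\,y+\kappa,\qquad\kappa=\alpha+\beta+1 .
\end{equation}
\end{lemma}

\begin{proof}
We have $uH'=-\sum_n(n+1)\mu_nu^{-n-1}$ and $-u^2H'=\sum_n(n+1)\mu_nu^{-n}$. The coefficients of $u^0$ in \eqref{eq:ode} give $\mu_0=-(\alpha+\beta)\mu_0+\kappa$, which holds because $\mu_0=1$. The coefficients of $u^{-n-1}$ give
\[
-(n+1)\mu_n+(n+2)\mu_{n+1}=\beta\mu_n-(\alpha+\beta)\mu_{n+1},
\]
which is the recurrence in \eqref{eq:moments}.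
\end{proof}

We shall use the following standard fact. Let $a,b$ be holomorphic on a simply connected domain $\Omega$, and let $A$ be a primitive of $a$. The solutions of $y'=ay+b$ on a connected open subset of $\Omega$ are the functions $e^{A}\big(c+\int e^{-A}b\big)$. So every such solution extends to a solution on $\Omega$, and for each point of $\Omega$ and each value there is exactly one solution on $\Omega$ taking that value at that point. For \eqref{eq:ode} this applies to every simply connected $\Omega\subset\mathbb C\setminus\{0,1\}$.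

\begin{example}\label{ex:trace}
Let $\alpha=\beta=1$, so $L(g)=\int_0^1g(s)\,6s(1-s)\,ds$. Writing $s(1-s)=u(1-u)+(u-s)(s+u-1)$, we get
\[
H(u)=\int_0^1\frac{6s(1-s)}{u-s}\,ds=6u(1-u)\log\frac{u}{u-1}+6u-3 .
\]
Let $f=s-a$. For large $|x|$, a geometric series gives
\[
\sum_{m\ge0}L(f^m)x^{-m-1}=\int_0^1\frac{6s(1-s)}{x-(s-a)}\,ds=H(a+x).
\]
Suppose that $L(f^m)=0$ for $m\ge m_0$. Then the left side is a polynomial in $1/x$ in which the coefficient of $1/x$ is $L(1)=1$, so it is unbounded as $x\to0$ along any ray. Choose a ray such that $a+x\ne0,1$ on it, and continue $H(a+x)$ along it. The continuation is given by the same formula with the logarithm continued, and it stays bounded as $x\to0$: if $a\ne0,1$ it is holomorphic at $u=a$, and if $a\in\{0,1\}$ the factor $u(1-u)$ absorbs the logarithm. This is a contradiction.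
\end{example}

For $f$ of degree $d$ the single value $H(a+x)$ is replaced by a sum over the $d$ solutions of $f(u)=x$. Without a closed formula for $H$, we read its growth off \eqref{eq:ode}. If $\operatorname{Re}\alpha,\operatorname{Re}\beta>-1$, every term of the sum is $o(1/|x|)$. Otherwise a term may be larger, but then its leading part consists of non-integer powers, which cannot produce a polynomial in $1/x$.

\subsection{The trace formula and its continuation}

Fix $f\in\mathbb C[s]$ of degree $d\ge1$, a radius $R>1$, and $M=\max_{|u|=R}|f(u)|$.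

\begin{lemma}\label{lem:trace}
Let $|x|>M$, and let $x$ not be a critical value of $f$. Then the $d$ solutions $s_1,\dots,s_d$ of $f(u)=x$ satisfy $|s_i|>R$, and
\begin{equation}\label{eq:trace}
\sum_{m\ge0}L(f^m)\,x^{-m-1}=\sum_{i=1}^d\frac{H(s_i)}{f'(s_i)} .
\end{equation}
\end{lemma}

\begin{proof}
By the maximum principle $|f|\le M$ on $|u|\le R$, so $|s_i|>R$. The series $H$ converges uniformly on $|u|=R$, and termwise integration gives $L(g)=\frac1{2\pi i}\oint_{|u|=R}g(u)H(u)\,du$ for monomials $g$, hence for all polynomials. The series $\sum_mf(u)^mx^{-m-1}=1/(x-f(u))$ also converges uniformly on $|u|=R$. Therefore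
\[
\sum_{m\ge0}L(f^m)x^{-m-1}=\frac1{2\pi i}\oint_{|u|=R}\frac{H(u)}{x-f(u)}\,du .
\]
The integrand is meromorphic on $|u|>1$ and $O(|u|^{-1-d})$ at infinity, so the integral over $|u|=R'$ tends to $0$ as $R'\to\infty$. By the residue theorem the integral over $|u|=R$ is minus the sum of the residues at $s_1,\dots,s_d$. These poles are simple because $f'(s_i)\ne0$, and the residues are $-H(s_i)/f'(s_i)$.
\end{proof}

The contradiction will arise at $x=0$, so \eqref{eq:trace} has to be continued there. The solutions $s_i$ branch at critical values of $f$, and \eqref{eq:ode} is singular at $u=0$ and $u=1$. We avoid both by working in a thin sector. Let $\Sigma$ be the finite set consisting of $0$, $f(0)$, $f(1)$ and the critical values of $f$. Choose $\theta\in\mathbb R$ and $0<\varepsilon<\pi/2$ such that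
\[
U=\{x\ne0:|\arg x-\theta|<\varepsilon\}
\]
is disjoint from $\Sigma$. Recall that $f$ restricts to a $d$-sheeted covering $\mathbb C\setminus f^{-1}(\Sigma)\to\mathbb C\setminus\Sigma$, because $\Sigma$ contains all critical values, and that a covering is trivial over a simply connected domain. So there are holomorphic functions $s_1,\dots,s_d$ on $U$ with $f^{-1}(x)=\{s_1(x),\dots,s_d(x)\}$. They take values in $\mathbb C\setminus\{0,1\}$, since $f(0),f(1)\notin U$, and $s_i'=1/f'(s_i)$.

On the connected set $U\cap\{|x|>M\}$ put $G_i=H\circ s_i$. By Lemma~\ref{lem:ode} and the chain rule,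
\begin{equation}\label{eq:pulled}
G_i'=\frac{s_i'}{s_i(1-s_i)}\Big[\big(\beta-(\alpha+\beta)s_i\big)G_i+\kappa\Big].
\end{equation}
This is a linear equation with coefficients holomorphic on $U$, so $G_i$ extends to a holomorphic solution of \eqref{eq:pulled} on $U$. If $L(f^m)=0$ for all $m\ge m_0$, where $m_0\ge1$, then the left side of \eqref{eq:trace} is holomorphic on $U$ as well, and the identity theorem gives
\begin{equation}\label{eq:continued}
\sum_{m<m_0}L(f^m)\,x^{-m-1}=\sum_{i=1}^dG_i(x)\,s_i'(x)\qquad(x\in U).
\end{equation}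

\subsection{Solutions of the differential equation near $0$}

As $x\to0$ the point $s_i(x)$ approaches a zero of $f$, and this zero may be a singular point of \eqref{eq:ode}. We describe all solutions in a sector at $u=0$; the point $u=1$ will be reduced to this case. For $\omega\in\mathbb R$ let
\[
\Delta=\{u:0<|u|<\tfrac12,\ |\arg u-\omega|<\tfrac\pi4\},\qquad W(u)=u^\beta(1-u)^\alpha ,
\]
where $u^\beta=e^{\beta(\log|u|+i\arg u)}$ with this determination of $\arg u$, and $(1-u)^\alpha$ is the principal branch, holomorphic on $|u|<1$. Since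
\[
\frac{W'}{W}=\frac\beta u-\frac\alpha{1-u}=\frac{\beta-(\alpha+\beta)u}{u(1-u)},
\]
the function $W$ spans the solutions of the homogeneous equation associated with \eqref{eq:ode}.

\begin{lemma}\label{lem:local}
Let $y$ be a solution of \eqref{eq:ode} on $\Delta$.
\begin{enumerate}
\item[(a)] If $\operatorname{Re}\beta>-1$, then $u\,y(u)\to0$ as $u\to0$ in $\Delta$.
\item[(b)] If $\operatorname{Re}\beta\le-1$, then $y=A+cW$ with a constant $c$ and a function $A$ holomorphic on $|u|<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $b=\operatorname{Re}\beta$. From \eqref{eq:ode} we get $(y/W)'=\kappa/\big(W\,u(1-u)\big)$. Fix $u_1\in\Delta$ with $|u_1|=\frac14$. Then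
\[
y(u)=W(u)\Big[c+\kappa\int_{u_1}^u\frac{dv}{W(v)\,v(1-v)}\Big].
\]
We have $|v^\beta|=|v|^be^{-\operatorname{Im}\beta\,\arg v}$ with $\arg v$ bounded on $\Delta$, and $|(1-v)^\alpha|$ and $|1-v|$ lie between positive constants on $|v|\le\frac12$. So $|W(v)|$ lies between two positive multiples of $|v|^b$. For $|u|<\frac14$ integrate along the arc $|v|=\frac14$ to the point with argument $\arg u$, and then radially to $u$. The arc contributes a bounded amount, and on the radial part the integrand is $O(|v|^{-b-1})$. Hence
\[
|u\,y(u)|\le C\Big(|u|^{b+1}+\int_{|u|}^{1/4}\Big(\frac{|u|}{\rho}\Big)^{b+1}d\rho\Big).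
\]
Since $b+1>0$, the first term tends to $0$, and the integrand is at most $1$ and tends to $0$ for each fixed $\rho$. The integral tends to $0$ by dominated convergence.

(b) A power series $A=\sum_na_nu^n$ solves \eqref{eq:ode} if and only if $-\beta a_0=\kappa$ and $(n-\beta)a_n=(n-1-\alpha-\beta)a_{n-1}$ for $n\ge1$. Since $\operatorname{Re}\beta\le-1$, no factor $n-\beta$ with $n\ge0$ vanishes, so the system is solvable. Either $a_n=0$ for large $n$ or $a_n/a_{n-1}\to1$, so $A$ converges for $|u|<1$. The difference $y-A$ solves the homogeneous equation.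
\end{proof}

The recurrence in (b) can break down when $\beta$ is a nonnegative integer, and then logarithms can appear, as in Example~\ref{ex:trace}. The estimate in (a) covers these values without an expansion.

\subsection{The contribution of one branch}

\begin{lemma}\label{lem:branch}
For each $i$ there are a finite set $E_i\subset\mathbb C\setminus\mathbb Z$ of numbers with real part at most $-1$ and constants $c_{i,\lambda}$ such that
\[
(G_is_i')(re^{i\theta})=\sum_{\lambda\in E_i}c_{i,\lambda}\,r^\lambda+o(r^{-1})\qquad(r\to0^+).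
\]
If $\operatorname{Re}\alpha,\operatorname{Re}\beta>-1$, one may take $E_i=\emptyset$.
\end{lemma}

\begin{proof}
Write $s=s_i$, $G=G_i$ and $x=re^{i\theta}$.

\emph{Step 1: the branch converges.} Take disjoint open discs of radius $\eta$ around the zeros of $f$. Since $|f(u)|\to\infty$ as $u\to\infty$, the function $|f|$ has a lower bound $\delta>0$ outside these discs. For $0<r<\delta$ the point $s(x)$ lies in their union and depends continuously on $r$, so it stays in one disc. Letting $\eta\to0$, we see that $s(x)$ tends to a zero $u_0$ of $f$. Let $e$ be its multiplicity.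

\emph{Step 2: reduction to $u_0\ne1$.} Suppose that $u_0=1$, and put $\hat f(v)=f(1-v)$, $\hat s=1-s$, $\hat G=-G$. Then $\hat f(\hat s)=x$, $\hat s\to0$ and $\hat G\hat s'=Gs'$. Moreover $\beta-(\alpha+\beta)s=-\big(\alpha-(\alpha+\beta)\hat s\big)$, so $(\hat s,\hat G)$ satisfies \eqref{eq:pulled} with $\alpha$ and $\beta$ exchanged. The steps below use only $f(s)=x$, equation \eqref{eq:pulled} and the hypotheses on $\alpha,\beta$, which are symmetric. So we may assume that $u_0\ne1$.

\emph{Step 3: parametrization.} Near $u_0$ write $f=(u-u_0)^eh$ with $h(u_0)\ne0$, choose a holomorphic $e$-th root of $h$, and put $\varphi=(u-u_0)h^{1/e}$. Then $f=\varphi^e$ and $\varphi'(u_0)\neq0$, so $\varphi$ has a local inverse $\psi(\tau)=u_0+b_1\tau+\cdots$ with $b_1\ne0$. For small $r$ put $\tau=\varphi(s(x))$ and $\rho=r^{1/e}$. Then $\tau^e=x$, so $\tau/\rho$ is a continuous function of $r$ with values among the $e$-th roots of $e^{i\theta}$. Thus $\tau=\zeta\rho$ with a constant $\zeta$, $|\zeta|=1$. Differentiating $f(\psi(\tau))=\tau^e$ in $\tau$ gives $f'(\psi(\tau))\psi'(\tau)=e\tau^{e-1}$.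 Hence, for small $r$,
\begin{equation}\label{eq:param}
s(x)=\psi(\zeta\rho),\qquad s'(x)=\frac1{f'(s(x))}=\frac1e\,\psi'(\zeta\rho)\,(\zeta\rho)^{1-e}.
\end{equation}
In particular $s'(x)=O(r^{1/e-1})$, and, as $|s(x)-u_0|\ge\frac12|b_1|\rho$ for small $\rho$,
\begin{equation}\label{eq:derivbound}
|s'(x)|\le C\,\frac{|s(x)-u_0|}{r}.
\end{equation}

\emph{Step 4: $G$ as a function of $u$.} If $u_0\ne0$, let $\Omega$ be an open disc around $u_0$ that avoids $0$ and $1$. If $u_0=0$, let $\Omega=\Delta$ with $\omega=\arg(b_1\zeta)$; note that $s(x)/\rho\to b_1\zeta$. In both cases there is $r_1>0$ with $s(x)\in\Omega$ for $0<r\le r_1$. Let $x_1=r_1e^{i\theta}$, and let $y$ be the solution of \eqref{eq:ode} on $\Omega$ with $y(s(x_1))=G(x_1)$. As functions of $r\in(0,r_1]$, both $G(x)$ and $y(s(x))$ solve the linear first-order equation obtained by restricting \eqref{eq:pulled} to the ray, and they agree at $r_1$. So $G(x)=y(s(x))$ for $0<r\le r_1$.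

\emph{Step 5: the three cases.} If $u_0\ne0$, then $y$ is holomorphic at $u_0$, so $Gs'=O(r^{1/e-1})=o(r^{-1})$. If $u_0=0$ and $\operatorname{Re}\beta>-1$, then \eqref{eq:derivbound} and Lemma~\ref{lem:local}(a) give $|Gs'|\le C|s\,y(s)|/r=o(r^{-1})$. In both cases take $E_i=\emptyset$.

Let $u_0=0$ and $\operatorname{Re}\beta\le-1$. Then $\beta\notin\mathbb Z$, because $\beta\notin\mathbb Z_{<0}$. By Lemma~\ref{lem:local}(b), $Gs'=A(s)s'+cW(s)s'$, and $A(s)s'=O(r^{1/e-1})=o(r^{-1})$. Write $\psi(\tau)=b_1\tau(1+\chi(\tau))$ with $\chi$ holomorphic and $\chi(0)=0$. The logarithm of $s(x)$ used on $\Delta$ and the function $\log\rho+\operatorname{Log}(1+\chi(\zeta\rho))$, with the principal logarithm, are continuous in $\rho$, and their exponentials differ by the constant factor $b_1\zeta$. So they differ by a constant, and $s(x)^\beta=c'\rho^\beta(1+\chi(\zeta\rho))^\beta$. With \eqref{eq:param} this gives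
\[
cW(s)s'=\rho^{\beta+1-e}\,\Phi(\rho)=\sum_{k\ge0}c_k\,r^{\lambda_k},\qquad\lambda_k=\frac{\beta+1+k}{e}-1,
\]
where $\Phi(\rho)=\sum_kc_k\rho^k$ is a convergent power series. If $\lambda_k$ were an integer, so would be $\beta=e(\lambda_k+1)-1-k$; hence $\lambda_k\notin\mathbb Z$. Let $k_0$ be the least $k$ with $\operatorname{Re}\lambda_k>-1$. The terms with $k\ge k_0$ sum to $r^{\lambda_{k_0}}$ times a bounded function, which is $o(r^{-1})$. Take $E_i=\{\lambda_0,\dots,\lambda_{k_0-1}\}$.
\end{proof}

\subsection{Comparing exponents}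

Exponents with equal real parts give terms of the same size, so comparing orders of growth does not separate them. An averaging argument does.

\begin{lemma}\label{lem:unique}
Let $E\subset\mathbb C$ be a finite set of numbers with real part at most $-1$. If $\sum_{\lambda\in E}c_\lambda r^\lambda=o(r^{-1})$ as $r\to0^+$, then $c_\lambda=0$ for all $\lambda\in E$.
\end{lemma}

\begin{proof}
Otherwise let $\sigma$ be the least real part of a $\lambda$ with $c_\lambda\ne0$, and multiply by $r^{-\sigma}$. The right side becomes $o(r^{-\sigma-1})$, which tends to $0$ because $\sigma\le-1$, and the terms with $\operatorname{Re}\lambda>\sigma$ tend to $0$. With $r=e^{-y}$, the function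
\[
Q(y)=\sum_{\operatorname{Re}\lambda=\sigma}c_\lambda\,e^{-iy\operatorname{Im}\lambda}
\]
therefore tends to $0$ as $y\to\infty$, and so does the mean $\frac1Y\int_0^Y|Q|^2\,dy$ as $Y\to\infty$. The frequencies $\operatorname{Im}\lambda$ in $Q$ are distinct, and $\big|\frac1Y\int_0^Ye^{iy\xi}dy\big|\le\frac2{Y|\xi|}$ for real $\xi\ne0$. Expanding $|Q|^2$, we find that the mean tends to $\sum_{\operatorname{Re}\lambda=\sigma}|c_\lambda|^2>0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:radJ}]
By Proposition~\ref{prop:kerJ}(c), $V=\ker L$. A constant $a\ne0$ is not in $\sqrt V$, since $L(a^m)=a^m$. Let $\deg f\ge1$ and suppose that $L(f^m)=0$ for all $m\ge m_0$, with $m_0\geq1$. Restrict \eqref{eq:continued} to the ray $x=re^{i\theta}$, insert Lemma~\ref{lem:branch} and collect equal exponents: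
\[
\sum_{m<m_0}L(f^m)\,e^{-i(m+1)\theta}\,r^{-m-1}-\sum_{\lambda\in E}c_\lambda r^\lambda=o(r^{-1}),\qquad E=E_1\cup\dots\cup E_d .
\]
All exponents have real part at most $-1$, and the integers $-1,\dots,-m_0$ are not in $E$. By Lemma~\ref{lem:unique} the coefficient $L(1)e^{-i\theta}$ of $r^{-1}$ vanishes, contrary to $L(1)=1$.
\end{proof}

\begin{remark}
The hypothesis $\alpha\beta\ne0$ is used only to identify $V$ with $\ker L$, and $\gamma\notin\mathbb Z_{\le0}$ is what makes the moments \eqref{eq:moments} well defined. The hypothesis $\alpha,\beta\notin\mathbb Z_{<0}$ makes the exponents in Lemma~\ref{lem:branch} non-integers. Without it the proposition fails: for $\beta=-1$ the moments $\mu_n$ with $n\ge1$ vanish, $H(u)=1/u$ has a pole at $0$, and $s\in\sqrt V$. For the classical parameters of Theorem~\ref{thm:classical} the set $E$ is empty, so Lemma~\ref{lem:local}(b) and the last case of Step~5 are not needed.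
\end{remark}

\section{Integer parameters and the proofs of the theorems}\label{sec:integer}

\begin{proof}[Proof of Theorem~\ref{thm:classical}]
(a) The Laguerre case $\alpha=0$ is part of Proposition~\ref{prop:kerL}. In the Jacobi case with $\alpha\beta=0$ we may assume $\alpha=0$ by symmetry. Then $V$ is spanned by the $(n+1+\beta)s^n$, by Proposition~\ref{prop:kerJ}(a), and $n+1+\beta>0$. So $V=\mathbb C[s]$, which is an ideal and hence a Mathieu subspace.

(b) Real numbers $\alpha,\beta>-1$ are not in $\mathbb Z_{<0}$, and $\gamma>0$. The codimension is $1$ by Propositions~\ref{prop:kerH}, \ref{prop:kerL} and \ref{prop:kerJ}(c), and $\sqrt V=\{0\}$ by Propositions~\ref{prop:radH}, \ref{prop:radL} and \ref{prop:radJ}. Lemma~\ref{lem:criteria}(a) applies.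
\end{proof}

For Theorem~\ref{thm:complex}(b) it remains to understand $V$ when $\gamma=-N\in\mathbb Z_{\le0}$ and $\alpha\beta\ne0$. Let $P_N$ be the space of polynomials of degree at most $N$. By \eqref{eq:T},
\[
Ts^n=(n+\beta+1)s^n-(n-N)s^{n+1}.
\]
So $T(P_N)\subseteq P_N$, while $\deg Th=\deg h+1\ge N+2$ if $\deg h>N$. Consequently
\begin{equation}\label{eq:gap}
V=T(P_N)\oplus\operatorname{span}\{Ts^n:n>N\},\qquad\text{and $V$ contains no polynomial of degree $N+1$.}
\end{equation}
If $T$ is injective on $P_N$, then $T(P_N)=P_N$ contains $1$. We therefore compute the kernel.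

\begin{lemma}\label{lem:kerT}
The operator $T$ is injective unless $\alpha=-l$ and $\beta=-k$ with integers $k,l\ge1$. In that case $\ker T$ is spanned by $s^{k-1}(1-s)^{l-1}$.
\end{lemma}

\begin{proof}
For $h\ne0$, the equation $Th=0$ is equivalent to
\[
\frac{h'}{h}=-\frac{\beta+1-\gamma s}{s(1-s)}=\frac{-\beta-1}{s}+\frac{-\alpha-1}{s-1}.
\]
On the other hand, $h'/h=\sum_z m_z/(s-z)$, where $z$ runs over the zeros of $h$ and $m_z$ is the multiplicity. By uniqueness of partial fractions, the equation holds if and only if $-\beta-1$ and $-\alpha-1$ are nonnegative integers and $h$ is a constant multiple of $s^{-\beta-1}(1-s)^{-\alpha-1}$.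
\end{proof}

\begin{example}
For $\alpha=\beta=-\frac32$ we have $N=1$, $T1=s-\frac12$ and $Ts=\frac12s$. So $1=T(4s-2)\in V$, while $s^2\notin V$ by \eqref{eq:gap}. For $\alpha=\beta=-1$ we have $Th=s(1-s)h'$, so $V=s(1-s)\mathbb C[s]$ is an ideal of codimension $2$, cut out by $f(0)=f(1)=0$. The next proposition extends the second example.
\end{example}

\begin{proposition}\label{prop:bothneg}
In the Jacobi case let $\alpha=-l$ and $\beta=-k$ with integers $k,l\ge1$, and let $w=s^{-k}(1-s)^{-l}$. Then
\[
V=\{f\in\mathbb C[s]:\operatorname{Res}_0(fw)=\operatorname{Res}_1(fw)=0\},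
\]
and $V$ is a Mathieu subspace.
\end{proposition}

\begin{proof}
Let $\ell_0(f)=\operatorname{Res}_0(fw)$, $\ell_1(f)=\operatorname{Res}_1(fw)$ and $V'=\ker\ell_0\cap\ker\ell_1$. The weight $w$ is now a rational function with $w'/w=\beta/s-\alpha/(1-s)$, so $w\,D_{\alpha,\beta}g=(wg)'$. The derivative of a rational function has no residues, so $V\subseteq V'$. We compare codimensions.

For $f=s^{k-1}(1-s)^l$ we have $fw=1/s$ and $(\ell_0(f),\ell_1(f))=(1,0)$. For $f=s^k(1-s)^{l-1}$ we have $fw=1/(1-s)$ and $(\ell_0(f),\ell_1(f))=(0,-1)$. So $\ell_0,\ell_1$ are linearly independent and $V'$ has codimension $2$. Here $N=-\gamma=k+l-2$, and by Lemma~\ref{lem:kerT} the kernel of $T$ is a line in $P_N$. So $T(P_N)$ has dimension $N$ inside $P_N$, which has dimension $N+1$. By \eqref{eq:gap}, a basis of $T(P_N)$ and the polynomials $Ts^n$ $(n>N)$, of degrees $N+2,N+3,\dots$, form a basis of $V$, and this basis is completed to a basis of $\mathbb C[s]$ by one element of $P_N$ and $s^{N+1}$. Thus $V$ has codimension $2$, and $V=V'$.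

The functional $\ell_0$ vanishes on $s^k\mathbb C[s]$, and $\ell_1$ vanishes on $(1-s)^l\mathbb C[s]$. Hence $q\,\mathbb C[s]\subseteq V$ for $q=s^k(1-s)^l$. Next, $\ell_0(1)$ is the coefficient of $s^{k-1}$ in $(1-s)^{-l}$, namely $\binom{k+l-2}{k-1}\ne0$. Since $w=O(|s|^{-2})$ at infinity, the residues of $w$ sum to $0$, so $\ell_1(1)=-\ell_0(1)\ne0$. If $f^m\in V$ for all $m\ge1$, Lemma~\ref{lem:point} applied to $\ell_0$ and to $\ell_1$ gives $f(0)=f(1)=0$. Lemma~\ref{lem:criteria}(c) finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complex}]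
The statements on $\sqrt V$ are Propositions~\ref{prop:radL} and \ref{prop:radJ}.

(a) If $\alpha=0$, then $V=\mathbb C[t]$. If $\alpha\notin\mathbb Z_{\le0}$, use $\sqrt V=\{0\}$ and Lemma~\ref{lem:criteria}(a). If $\alpha=-k$ with $k\ge1$, then $V=\ker L$ with $L(1)=1$ and $L(t^n)=(1-k)_n=0$ for $n\ge k$. So $t^k\mathbb C[t]\subseteq V$, and by Lemma~\ref{lem:point} every $f$ with all powers in $V$ has $f(0)=0$. Lemma~\ref{lem:criteria}(c) applies with $q=t^k$.

(b) We distinguish four cases, which exhaust all pairs $(\alpha,\beta)$.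

\emph{Case 1: $\alpha\beta=0$.} By symmetry let $\alpha=0$. Then $\gamma=\beta+2$, the parameters are not both in $\mathbb Z_{<0}$, and the claim is that $V$ fails to be a Mathieu subspace exactly when $\beta\in\{-2,-3,\dots\}$. By Proposition~\ref{prop:kerJ}(a), $V$ is spanned by the monomials $s^n$ with $n\ne-\beta-1$. If $\beta\notin\mathbb Z_{<0}$, then $V=\mathbb C[s]$, and if $\beta=-1$, then $V=s\,\mathbb C[s]$; both are ideals. If $\beta=-k$ with $k\ge2$, then $1\in V$ and $s^{k-1}\notin V$, and Lemma~\ref{lem:criteria}(b) applies.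

\emph{Case 2: $\alpha\beta\ne0$ and $\gamma\notin\mathbb Z_{\le0}$.} The claim is that $V$ is a Mathieu subspace. If $\alpha,\beta\notin\mathbb Z_{<0}$, use $\sqrt V=\{0\}$. Otherwise let $\beta=-k\in\mathbb Z_{<0}$, by symmetry. Then $V=\ker L$ with $L(1)=1$ and $L(s^n)=(1-k)_n/(\gamma)_n=0$ for $n\ge k$. As in (a), Lemmas~\ref{lem:point} and \ref{lem:criteria}(c) apply with $q=s^k$.

\emph{Case 3: $\alpha\beta\ne0$, $\gamma=-N\in\mathbb Z_{\le0}$, and $\alpha,\beta$ not both in $\mathbb Z_{<0}$.} The claim is that $V$ is not a Mathieu subspace. By Lemma~\ref{lem:kerT}, $T$ is an injective endomorphism of the finite-dimensional space $P_N$, so $1\in T(P_N)\subseteq V$. By \eqref{eq:gap}, $s^{N+1}\notin V$. Lemma~\ref{lem:criteria}(b) applies.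

\emph{Case 4: $\alpha,\beta\in\mathbb Z_{<0}$.} Here $V$ is a Mathieu subspace by Proposition~\ref{prop:bothneg}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cassels}
J. W. S. Cassels, \emph{An embedding theorem for fields}, Bull. Austral. Math. Soc. \textbf{14} (1976), 193--198.

\bibitem{EZ}
Arno van den Essen and Wenhua Zhao, \emph{Mathieu Subspaces of Univariate Polynomial Algebras}, arXiv:1012.2017 (2010).

\end{thebibliography}
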